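# Does the $k$-invariant already know? The intersection form in the $\mathbb{CP}^2$-stable classification of $4$-manifolds with finite fundamental group

## 1. The guess that $\lambda$ is redundant, and cases where it holds

Two closed connected $4$-manifolds are **$\mathbb{CP}^2$-stably homeomorphic** if they become homeomorphic after connected sum with finitely many copies of $\mathbb{CP}^2$. The numbers of copies may differ for the two manifolds, and in the orientable case both orientations of $\mathbb{CP}^2$ are allowed.

The invariants are these. The **quadratic $2$-type** of $M$ is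
$$Q_M=(\pi_1M,\;w_1M,\;\pi_2M,\;k_M,\;\lambda_M),$$
where $w_1M:\pi_1M\to\{\pm1\}$ is the orientation character, $\pi_2M$ is a $\mathbb Z[\pi_1M]$-module, $k_M\in H^3(\pi_1M;\pi_2M)$ is the $k$-invariant of the Postnikov $2$-type, and $\lambda_M:\pi_2M\times\pi_2M\to\mathbb Z[\pi_1M]$ is the equivariant intersection form. For example, $S^4$ has $\pi_1$ and $\pi_2$ trivial. For $\mathbb{CP}^2$ we have $\pi_1=1$, $\pi_2=\mathbb Z$, $k=0$, $\lambda=\langle1\rangle$. For $\mathbb{RP}^4$ we have $\pi_1=\mathbb Z/2$, $w_1$ nontrivial, $\pi_2=0$.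

An **isomorphism** of quadratic $2$-types is a group isomorphism compatible with the orientation characters, together with a compatible semilinear isomorphism of the $\pi_2$'s that carries $k$ to $k$ and $\lambda$ to $\lambda$. **Stably isomorphic** means isomorphic after finitely many stabilizations
$$Q_M\mapsto Q_{M\#\pm\mathbb{CP}^2}\cong(\pi_1M,\,w_1M,\,\pi_2M\oplus\mathbb Z[\pi_1M],\,(k_M,0),\,\lambda_M\perp\langle\pm1\rangle).$$
If we forget $\lambda$ everywhere, we get stable isomorphism of the quadruples $(\pi_1,w_1,\pi_2,k)$, with stabilization $\pi_2\mapsto\pi_2\oplus\mathbb Z[\pi_1]$, $k\mapsto(k,0)$.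

One more invariant. Fix a finite group $\pi$ and $w:\pi\to\{\pm1\}$. Let $\mathbb Z^w$ be $\mathbb Z$ with $g\cdot n=w(g)n$. For $M$ with a chosen isomorphism $\pi_1M\cong\pi$ under which $w_1M$ becomes $w$, let $c:M\to B\pi$ induce this isomorphism, and let $[M]\in H_4(M;\mathbb Z^w)\cong\mathbb Z$ be a fundamental class. Then $c_*[M]\in H_4(\pi;\mathbb Z^w)$.

**Theorem (Kasprowski–Teichner).** Let $M_1,M_2$ be closed connected $4$-manifolds with finite fundamental group $\pi$, orientation character $w$ and equal Kirby–Siebenmann invariants. The following are equivalent: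

1. $c_*[M_1]=c_*[M_2]$ in $H_4(\pi;\mathbb Z^w)/\pm\mathrm{Out}(\pi)$;
2. $M_1$ and $M_2$ are $\mathbb{CP}^2$-stably homeomorphic;
3. $Q_{M_1}$ and $Q_{M_2}$ are stably isomorphic.

This is from Daniel Kasprowski, Peter Teichner, "$\mathbb{CP}^2$-stable classification of $4$-manifolds with finite fundamental group", arXiv:1907.11920 (2019), and we use it as given. The same source asks whether $\lambda$ is needed in (3): is there a finite $\pi$, and are there $M_1,M_2$ with this group, the same $w$ and equal Kirby–Siebenmann invariants, whose quadruples $(\pi_1,w_1,\pi_2,k)$ are stably isomorphic although $M_1,M_2$ are not $\mathbb{CP}^2$-stably homeomorphic? It is also known that the quadruple suffices whenever $H_4(\pi;\mathbb Z^w)$ is annihilated by $4$ or by $6$.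

A word on the quotient in (1). Put $\mathrm{Aut}(\pi,w)=\{\varphi\in\mathrm{Aut}(\pi):w\varphi=w\}$. Such $\varphi$ acts on $H_4(\pi;\mathbb Z^w)$ by $\varphi_*$, using the identity on coefficients. For any module $A$, the pair consisting of conjugation $h\mapsto ghg^{-1}$ and $a\mapsto ga$ induces the identity on $H_*(\pi;A)$. For $A=\mathbb Z^w$ the coefficient map is $w(g)$, so conjugation by $g$ with the identity on coefficients acts as multiplication by $w(g)=\pm1$. Hence the orbits of $\pm\mathrm{Out}$ are exactly the orbits of $\pm\mathrm{Aut}(\pi,w)$, and (1) says: $c_*[M_1]=\pm\varphi_*c_*[M_2]$ for some $\varphi\in\mathrm{Aut}(\pi,w)$.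

The natural guess is that $\lambda$ is *not* needed: since (1) is a condition on one homology class up to sign, one expects the $k$-invariant to pin that class down. Let us test it.

*The group $H_4(\pi;\mathbb Z^w)$ vanishes.* Then (1) always holds and there is nothing to decide. This covers the trivial group, and cyclic groups with $w=1$, since $H_4(\mathbb Z/m;\mathbb Z)=0$. It also covers the nonabelian group $G=\mathbb Z/11\rtimes\mathbb Z/5$ of order $55$ with $w=1$. Indeed, the $5$-part of $H_4(G;\mathbb Z)$ is $H_4(\mathbb Z/5;\mathbb Z)=0$ because $\mathbb Z/11$ has order prime to $5$, and the $11$-part is a quotient of $H_4(\mathbb Z/11;\mathbb Z)=0$.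

*Cyclic groups of even order, $w\ne1$.* In the periodic resolution of $\mathbb Z$ over $\mathbb Z[\mathbb Z/m]$ the differentials alternate between $t-1$ and $\sum t^i$. On $\mathbb Z^w$ these become $-2$ and $0$, so $H_4(\mathbb Z/m;\mathbb Z^w)=\mathbb Z/2$. This is killed by $4$, so the guess holds. For $m=2$, $\mathbb{RP}^4$ realizes the nonzero class, because $\mathbb{RP}^4$ is the $4$-skeleton of $\mathbb{RP}^\infty$.

*A group not covered by the known result.* For $\pi=(\mathbb Z/5)^2$, $w=1$, the Künneth formula gives $H_4(\pi;\mathbb Z)=(\mathbb Z/5)^2$, which neither $4$ nor $6$ kills. We shall see in Section 9 that the guess survives here too, but only because this group has many automorphisms.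

The guess is nevertheless false. It fails for $\pi=G\times G$ with the $G$ of order $55$ above.

## 2. A degree that the $k$-invariant does not see

Here is how one would try to prove the guess. Let $C,C'$ be the chain complexes of the universal covers of $M,M'$. Say they are finitely generated free over $\mathbb Z\pi$ and concentrated in degrees $0,\dots,4$ (arranged in Section 5). Their homology is $\mathbb Z$, $\pi_2$, $\mathbb Z^w$ in degrees $0,2,4$. Suppose an isomorphism of quadruples over $\mathrm{id}_\pi$ has been realized by a chain map $h:C\to C'$ that is the identity on $H_0=\mathbb Z$ and an isomorphism on $H_2$. On $H_4$ it is multiplication by an integer $r$. Let $c:C\to F_*$, $c':C'\to F_*$ be the chain maps to a free resolution of $\mathbb Z$. Then $c'h$ and $c$ both cover $\mathrm{id}_{\mathbb Z}$, hence are chain homotopic, and so $c_*[M]=r\,c'_*[M']$. *If we knew $r\equiv\pm1$ modulo $|\pi|$, the guess would be proved.*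

What do we know about $r$? Suppose $r\ne0$. The mapping cone $D$ of $h$ consists of finitely generated free modules in degrees $0,\dots,5$, and its only homology is $\mathbb Z^w/r$ in degree $4$. Splitting off the exact part in low degrees, the cycles $Z_4(D)$ are stably free, and $0\to D_5\to Z_4(D)\to\mathbb Z^w/r\to0$ is exact. So $\mathbb Z^w/r$ is cohomologically trivial. Since $\hat H^0(\pi;\mathbb Z/r)=(\mathbb Z/r)/|\pi|$, this forces $r$ to be prime to $|\pi|$. Moreover $[\mathbb Z^w/r]=[Z_4(D)]-[D_5]=0$ in
$$\tilde K_0=K_0(\mathbb Z\pi)/\langle[\mathbb Z\pi]\rangle .$$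
This is the exact point where the attempt stops: the only constraint it yields is a $K$-theoretic one, and that can be weak. For $\pi$ cyclic of order $n$ with generator $t$, the element $1+t+\dots+t^{r-1}$ generates the kernel of $\mathbb Z\pi\to\mathbb Z/r$ whenever $\gcd(r,n)=1$ (proved in Section 7). So this kernel is free and $[\mathbb Z/r]=0$ for *every* such $r$.

The idea that gets past this point is to stop trying to show $r=\pm1$ and to prove instead that the $K$-theoretic constraint is the *only* one. Define, for $r\ge1$ prime to $|\pi|$,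
$$S_w(r)=-[\mathbb Z^w/r]\in\tilde K_0 .$$
Section 4 shows that $\mathbb Z^w/r$ has a class in $K_0(\mathbb Z\pi)$, that $S_w$ is a homomorphism $(\mathbb Z/|\pi|)^\times\to\tilde K_0$ (the twisted Swan homomorphism), and that $U=\ker S_w$ contains $\pm1$ and does not depend on $w$. Since $|\pi|$ annihilates $H_4(\pi;\mathbb Z^w)$, the group $U$ acts on it by multiplication.

**Theorem A.** Let $M_1,M_2$ be closed connected $4$-manifolds with finite fundamental group $\pi$ and orientation character $w$. Their quadruples $(\pi_1,w_1,\pi_2,k)$ are stably isomorphic if and only if $c_*[M_1]=r\,\varphi_*c_*[M_2]$ for some $\varphi\in\mathrm{Aut}(\pi,w)$ and $r\in U$.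

Every class in $H_4(\pi;\mathbb Z^w)$ is realized by a smooth manifold (Section 8). So, with the Kasprowski–Teichner theorem, $\lambda$ is needed for $(\pi,w)$ if and only if there are $x\in H_4(\pi;\mathbb Z^w)$ and $r\in U$ with $rx\notin\pm\mathrm{Aut}(\pi,w)x$. Given such $x,r$, realize $x$ and $rx$. Conversely, let $M_1,M_2$ show that $\lambda$ is needed, with $c_*[M_1]=r\varphi_*c_*[M_2]$, and put $x=\varphi_*c_*[M_2]$; then $rx\notin\pm\mathrm{Aut}(\pi,w)x$.

**Theorem B.** Let $p\ge5$ be prime, $q=p^n$ with $n\ge1$, $\ell\equiv1\pmod q$ a prime, $G=\mathbb Z/\ell\rtimes\mathbb Z/q$ with faithful action, and $\pi=G\times G$. Then $H_4(\pi;\mathbb Z)\cong(\mathbb Z/q)^2$. There are $(p-1)/2\ge2$ closed oriented smooth $4$-manifolds with fundamental group $\pi$ that are pairwise not $\mathbb{CP}^2$-stably homeomorphic but have pairwise stably isomorphic quadruples $(\pi_1,w_1,\pi_2,k)$. (All have $w=1$ and $KS=0$.)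

So the answer to the question is yes; $p=q=5$, $\ell=11$ gives the group of order $3025$ announced above. How special this is can be made precise with a theorem of Taylor, quoted in Section 10. Theorems A and B do not use it.

**Theorem C.** Let $\pi$ be finite.

1. If $H_4(\pi;\mathbb Z^w)$ is annihilated by a power of $2$, or by $2\cdot3^b$ for some $b$, then $\lambda$ is not needed for $(\pi,w)$.
2. If $p$ is an odd prime and $H_4(\pi;\mathbb Z^w)\ne0$ is a $p$-group, then at most $(p-1)/2$ $\mathbb{CP}^2$-stable classes (with fixed $KS$) share a stable class of quadruples. By Theorem B this bound is attained for every $p\ge5$.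

So there is a pair $(\pi,w)$ with $H_4(\pi;\mathbb Z^w)$ a $p$-group for which $\lambda$ is needed if and only if $p\ge5$.

## 3. Lattices, maps up to projectives, and a class in $\tilde K_0$

This section sets up the bookkeeping in which "isomorphic after adding free modules" becomes the vanishing of a single element of $\tilde K_0$.

Throughout $\pi$ is finite. A **lattice** is a finitely generated $\mathbb Z\pi$-module that is free over $\mathbb Z$. Projective and free modules are always finitely generated. Taking the coefficient at $1\in\pi$ gives a natural isomorphism $\mathrm{Hom}_{\mathbb Z\pi}(X,\mathbb Z\pi)\cong\mathrm{Hom}_{\mathbb Z}(X,\mathbb Z)$, hence $\mathrm{Ext}^i_{\mathbb Z\pi}(X,\mathbb Z\pi)\cong\mathrm{Ext}^i_{\mathbb Z}(X,\mathbb Z)$. A projective is a summand of some $(\mathbb Z\pi)^n$, so we get: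

**(F)** $\mathrm{Ext}^i_{\mathbb Z\pi}(X,P)=0$ for $X$ a lattice, $P$ projective and $i\ge1$. In particular, maps into projectives extend along injections with lattice cokernel, and a short exact sequence $0\to P\to E\to X\to0$ with $P$ projective and $X$ a lattice splits.

Write $\underline{\mathrm{Hom}}(X,Y)$ for homomorphisms modulo those that factor through a projective, and $\simeq$ for equality in it. *Example:* $\underline{\mathrm{Hom}}(\mathbb Z,\mathbb Z)=\mathbb Z/|\pi|$. By (F), a map $\mathbb Z\to P\to\mathbb Z$ extends over $\mathbb Z\to\mathbb Z\pi$, $1\mapsto\sum_g g$ (the cokernel is a lattice), and the composites $\mathbb Z\to\mathbb Z\pi\to\mathbb Z$ are the multiples of $|\pi|$.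

**Definition (stable equivalence).** Let $f:X\to Y$ be a map of lattices. Choose a projective $P$ and $g:P\to Y$ such that $(f,g):X\oplus P\to Y$ is onto, with kernel $K$. Call $f$ a stable equivalence if $K$ is projective, and then put $s(f)=[K]-[P]\in\tilde K_0$.

*This does not depend on the choice.* Let $g':P'\to Y$ be another choice with kernel $K'$. The projection $\ker(f,g,g')\to P'$ is onto, because $(f,g)$ is, and it has kernel $K$. It splits because $P'$ is projective, so $\ker(f,g,g')\cong K\oplus P'$. By symmetry $K\oplus P'\cong K'\oplus P$. Thus $K$ is projective if and only if $K'$ is, and $[K]-[P]=[K']-[P']$.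

*Example.* Let $\pi=\mathbb Z/5=\langle t\rangle$ and $f=2:\mathbb Z\to\mathbb Z$. Complete it by the augmentation $\varepsilon:\mathbb Z\pi\to\mathbb Z$. The kernel of $(2,\varepsilon)$ is isomorphic to $\{x:\varepsilon(x)\text{ even}\}$, which is the free module $(1+t)\mathbb Z\pi$ by the fact quoted in Section 2. So $2$ is a stable equivalence with $s(2)=0$, although it is not an isomorphism.

Properties used later:

* **(a)** *$s$ depends only on the class in $\underline{\mathrm{Hom}}$.* If $f'=f+ba$ with $a:X\to P_0$, $b:P_0\to Y$, $P_0$ projective, then $(f',g,b)=(f,g,b)\circ\alpha$, where $\alpha(x,y,z)=(x,y,z+ax)$ is an automorphism of $X\oplus P\oplus P_0$. So the kernels are isomorphic.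
* **(b)** *$s(hf)=s(h)+s(f)$* for stable equivalences $f:X\to Y$, $h:Y\to W$. From surjections $X\oplus P\to Y$ and $Y\oplus L\to W$ with kernels $K,K'$, the composite $X\oplus P\oplus L\to Y\oplus L\to W$ is onto, restricts to $hf$ on $X$, and its kernel is an extension of $K'$ by $K$, hence $\cong K\oplus K'$.
* **(c)** *$s=0$* for isomorphisms, and for the inclusion $X\to X\oplus E$ and the projection $X\oplus E\to X$ with $E$ free (the kernels are $0$ after adding $P=E$, respectively $E$ with $P=0$). Any map $E\to E'$ of free modules is a stable equivalence with $s=0$: complete it by $\mathrm{id}_{E'}$; the kernel is $\cong E$.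
* **(d)** *Additivity.* Let $(f_1,f_2,f_3)$ be a map of short exact sequences of lattices from $X_1\to X_2\to X_3$ to $Y_1\to Y_2\to Y_3$. If two of the $f_i$ are stable equivalences, so is the third, and $s(f_2)=s(f_1)+s(f_3)$. To see this, choose projectives $P_1,P_3$ mapping onto $Y_1,Y_3$, and lift $P_3\to Y_3$ to $Y_2$. With $P_2=P_1\oplus P_3$ this gives a map of short exact sequences with components $X_i\oplus P_i\to Y_i$, all onto. By the snake lemma the kernels form an exact sequence $0\to K_1\to K_2\to K_3\to0$ of lattices. If $K_3$ is projective it splits; if $K_1$ is projective it splits by (F). So if two of the $K_i$ are projective, then $K_2\cong K_1\oplus K_3$ and all three are projective.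
* **(e)** *If $s(f)=0$, then $f$ is a corner of an isomorphism*: there are free $E,E'$ and an isomorphism $\theta:X\oplus E\to Y\oplus E'$ with $\mathrm{pr}_Y\,\theta|_X=f$. Take $P$ free in the definition. The surjection $(f,g):X\oplus P\to Y$ has projective kernel $K$, so it splits by (F), giving $X\oplus P\cong Y\oplus K$ over $Y$. Since $[K]=[P]=0$ in $\tilde K_0$, $K$ is stably free. Add a free module to both sides to make it free.

**Lemma 1 (dimension shift).** Let $0\to X'\to P\to X\to0$ and $0\to Y'\to Q\to Y\to0$ be exact sequences of lattices with $P,Q$ projective. Lifting $h:X\to Y$ to $P\to Q$ and restricting to $h':X'\to Y'$ gives a well-defined injective homomorphism $\underline{\mathrm{Hom}}(X,Y)\to\underline{\mathrm{Hom}}(X',Y')$.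

*Proof.* Two lifts of $h$ differ by a map $P\to Y'$, so the restrictions $h'$ differ by a map through $P$. If $h$ factors as $X\to R\to Y$ with $R$ projective, lift $R\to Y$ to $R\to Q$; then $P\to X\to R\to Q$ is a lift of $h$ that vanishes on $X'$. So the map is well defined, and it is clearly additive. For injectivity, suppose $h'$ factors as $X'\to R\to Y'$ with $R$ projective. By (F) extend $X'\to R$ to $P\to R$, and subtract $P\to R\to Y'\subset Q$ from the lift. The result still lifts $h$ and vanishes on $X'$, so it factors through $P/X'=X$. Hence $h$ factors as $X\to Q\to Y$, through the projective $Q$. $\square$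

## 4. The Swan homomorphism

We now compute which multiplications on $\mathbb Z^w$ are stable equivalences. Let $\varepsilon_w:\mathbb Z\pi\to\mathbb Z^w$, $g\mapsto w(g)$, and $N_w=\sum_g w(g)g$.

**Lemma 2.** Multiplication $r:\mathbb Z^w\to\mathbb Z^w$ is a stable equivalence if and only if $r$ is prime to $|\pi|$. Then $S_w(r):=s(r)$ depends only on $r$ mod $|\pi|$ and defines a homomorphism $(\mathbb Z/|\pi|)^\times\to\tilde K_0$ with $S_w(-1)=0$ and $S_w(r)=-[\mathbb Z^w/r]$ for $r\ge1$. Its kernel $U$ does not depend on $w$.

*Proof.* *Necessity.* If $r$ is a stable equivalence, some $(r,g):\mathbb Z^w\oplus P\to\mathbb Z^w$ is onto with projective kernel, hence split by (F). Apply $\hat H^0(\pi;-\otimes\mathbb Z^w)$. This vanishes on projectives and is $\mathbb Z/|\pi|$ on $\mathbb Z^w$, so $r$ acts as an isomorphism on $\mathbb Z/|\pi|$.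

*Modules of order prime to $|\pi|$ have classes in $K_0$.* Let $T$ be a finite module of order prime to $|\pi|$. Let $\pi$ act on $\mathbb Z\pi\otimes_{\mathbb Z}T$ through the left factor. The map $t\mapsto\frac1{|\pi|}\sum_g g\otimes g^{-1}t$ is equivariant (substitute $g=hg'$ in the image of $ht$), and composed with the action map $g\otimes t\mapsto gt$ it is the identity. So $T$ is a direct summand of $\mathbb Z\pi\otimes T$. This has projective dimension $\le1$, since a length-one free resolution of the abelian group $T$ can be tensored with $\mathbb Z\pi$. So $T$ has a resolution $0\to P_1\to P_0\to T\to0$ by projectives and a class $[T]=[P_0]-[P_1]\in K_0(\mathbb Z\pi)$, additive on exact sequences of such modules.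

*Sufficiency for $r\ge1$.* Complete $r$ by $\varepsilon_w$. The kernel $\{(n,x):rn+\varepsilon_w(x)=0\}$ is isomorphic to $\{x:\varepsilon_w(x)\in r\mathbb Z\}=\ker(\mathbb Z\pi\to\mathbb Z^w/r)$. It is projective because $\mathbb Z^w/r$ has projective dimension $\le1$. So $r$ is a stable equivalence and $s(r)=[\ker]-[\mathbb Z\pi]=-[\mathbb Z^w/r]$.

*Dependence on $r$ mod $|\pi|$.* The composite $\mathbb Z^w\to\mathbb Z\pi\xrightarrow{\varepsilon_w}\mathbb Z^w$ with first map $1\mapsto N_w$ is multiplication by $|\pi|$. So $r\simeq r+|\pi|$, and by (a) every integer prime to $|\pi|$ is a stable equivalence with $s(r)$ depending only on $r$ mod $|\pi|$. By (b) $S_w$ is a homomorphism, and by (c) $S_w(-1)=0$.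

*Independence of $w$.* The ring automorphism $g\mapsto w(g)g$ of $\mathbb Z\pi$ carries $\mathbb Z$ to $\mathbb Z^w$ and free modules to free modules. So it induces an automorphism of $\tilde K_0$ taking $S_1$ to $S_w$, and $\ker S_w=\ker S_1$. $\square$

## 5. The chain complex of $M$ and its two invariants

The aim is to express both $k_M$ and $c_*[M]$ as elements of $\underline{\mathrm{Hom}}$ groups of pieces of the same chain complex, so that Section 6 can compare them.

**Step 1: a free complex in degrees $0,\dots,4$.** $M$ has the homotopy type of a finite CW complex (Kirby–Siebenmann; for smooth $M$, by triangulation). Let $X_*$ be the cellular chain complex of its universal cover $\tilde M$. As $\pi$ is finite, $\tilde M$ is a closed simply connected $4$-manifold. So $H_0=\mathbb Z$, $H_1=H_3=0$, $H_2=\pi_2M$ is a lattice, $H_4=\mathbb Z^w$, and $H_i=0$ for $i>4$.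

We remove the degrees above $4$. Let $B_4=\mathrm{im}(X_5\to X_4)$. The sequence $\dots\to X_6\to X_5\to B_4\to0$ is exact, bounded and made of lattices, so from the left it splits step by step by (F), and $B_4$ is stably free. Next, $X_4/B_4$ is an extension of $\mathrm{im}(X_4\to X_3)\subset X_3$ by $H_4=\mathbb Z^w$, hence a lattice. By (F) $X_4\cong B_4\oplus X_4/B_4$, so $X_4/B_4$ is stably free. The projection of $X_*$ onto $(X_4/B_4\to X_3\to\dots\to X_0)$ is a homology isomorphism between bounded complexes of projectives, so it is a chain homotopy equivalence. Adding a free module in degrees $4$ and $3$, with the identity between the two copies, we get a chain homotopy equivalent complex $C$ of finitely generated free modules in degrees $0,\dots,4$.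

Put $Z=\ker(C_2\to C_1)$, $B=\mathrm{im}(C_3\to C_2)$, $\Pi=\pi_2M$. We have exact sequences of lattices
$$0\to B\xrightarrow{j}Z\xrightarrow{q}\Pi\to0,\qquad 0\to\mathbb Z^w\to C_4\to C_3\to B\to0,\qquad 0\to Z\to C_2\to C_1\to C_0\to\mathbb Z\to0.$$
*Example.* For $\mathbb{RP}^4$ with $\pi=\{1,T\}$, the cell structure of $S^4$ with two cells in each dimension gives $C_i=\mathbb Z\pi$ for $0\le i\le4$ and $d_i=1+(-1)^iT$. Then $\ker d_4$ is generated by $1-T=N_w$, on which $T$ acts by $-1$, and $B=Z$, $\Pi=0$.

Let $F_*\to\mathbb Z$ be the cellular complex of the universal cover of a CW model of $B\pi$ with finite skeleta. It is a resolution by finitely generated free modules. Put $Z_iF=\ker(F_i\to F_{i-1})$.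

**Step 2: comparison maps.** This step shows that $Z$ carries no information beyond $\pi$, stably. Let $C,C'$ be complexes of $M,M'$; either may be replaced by $F_*$. A chain map in degrees $\le2$ over $\mathrm{id}_{\mathbb Z}$ exists, since the source is free and the target is exact in the relevant degrees. It induces a **comparison map** $u:Z\to Z'$. For two choices $f,g$ there are $h_0,h_1$ with $f_0-g_0=dh_0$ and $f_1-g_1=dh_1+h_0d$. Then
$$d(f_2-g_2-h_1d)=(f_1-g_1)d-dh_1d=h_0dd=0,$$
so $f_2-g_2-h_1d$ maps $C_2$ into $Z'$. On $Z$ it agrees with $f_2-g_2$. So the two maps $Z\to Z'$ differ by a map through $C_2$, and the class of $u$ in $\underline{\mathrm{Hom}}(Z,Z')$ is unique. Hence composites of comparison maps are comparison maps, and all of them are isomorphisms in $\underline{\mathrm{Hom}}$. From now on any map in this class is called a comparison map.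

Moreover *$u$ is a stable equivalence with $s(u)=0$*. Split the third sequence above into $B_0\to C_0\to\mathbb Z$, $B_1\to C_1\to B_0$, $Z\to C_2\to B_1$. The maps $C_i\to C_i'$ have $s=0$ by (c), the identity of $\mathbb Z$ has $s=0$, and (d) gives $s=0$ in turn on $B_0$, $B_1$ and $Z$.

**Step 3: the $k$-invariant.** Let $Y$ be a lattice. A cocycle $F_3\to Y$ vanishes on $\mathrm{im}(F_4\to F_3)=Z_3F$, so it is the same as a map $Z_2F\to Y$. It is a coboundary if and only if this map extends over $F_2$. Since $F_2/Z_2F\subset F_1$ is a lattice, (F) says this holds if and only if the map factors through a projective. So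
$$H^3(\pi;Y)=\underline{\mathrm{Hom}}(Z_2F,Y).$$
In particular $H^3(\pi;E)=0$ for $E$ free.

**Lemma 3.** Let $t:Z_2F\to Z$ be the comparison map. Up to a sign depending only on conventions, $k_M=[qt]$.

*Proof.* By definition $k_M$ is, up to such a sign, the primary obstruction in $H^3(\pi;\pi_2M)$ to a section of the fibration $P_2M\to B\pi$ with fiber $K(\pi_2M,2)$, where $P_2M$ is the Postnikov $2$-type. Build $P_2M$ from a CW model of $M$ by attaching cells of dimension $\ge4$. A section over the $2$-skeleton $B\pi^{(2)}$ exists and is, up to homotopy, a cellular map $\sigma:B\pi^{(2)}\to M$ that induces the given identification of fundamental groups. The obstruction class does not depend on $\sigma$, because the fiber is $1$-connected. The obstruction cocycle sends a $3$-cell $e$ to the class of $\sigma\circ(\text{attaching map of }e)$ in $\pi_2(P_2M)=\pi_2(M)\cong H_2(\tilde M)$.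

Pass to universal covers. There $\sigma$ induces a chain map $\tilde\sigma_i:F_i\to X_i$, $i\le2$, over $\mathrm{id}_{\mathbb Z}$. The attaching map of a lifted cell $\tilde e$ has Hurewicz image $d_3\tilde e\in Z_2F=H_2(\widetilde{B\pi^{(2)}})$. So the cocycle is $\tilde e\mapsto[\tilde\sigma_2d_3\tilde e]\in H_2(\tilde M)$. Compose with the chain equivalence $X_*\simeq C$ over $\mathrm{id}_{\mathbb Z}$, which realizes the identification of $H_2$ with $\Pi$. The cocycle then corresponds to the map $qt:Z_2F\to\Pi$ for a comparison map $t$. $\square$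

Now let $f:\Pi\to\Pi'$ be a homomorphism and $u:Z\to Z'$ the comparison map. Then $f_*k_M=[fqt]$, and $k_{M'}=[q'ut]$ because $ut$ is a comparison map $Z_2F\to Z'$ (the sign is the same for both). Since $t$ is an isomorphism in $\underline{\mathrm{Hom}}$,
$$f_*k_M=k_{M'}\iff fq\simeq q'u. \tag{1}$$

**Step 4: the class $c_*[M]$.** For $L$ free, $1\otimes l\mapsto N_wl$ gives an isomorphism
$$\mathbb Z^w\otimes_\pi L\to L^{(w)}:=\{l:gl=w(g)l\ \text{for all }g\}.$$
It is well defined since $N_wg=w(g)N_w=gN_w$, and for $L=\mathbb Z\pi$ both sides are infinite cyclic, with generator $1\otimes1$ mapping to $N_w$. Therefore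
$$H_4(M;\mathbb Z^w)=\ker(\mathbb Z^w\otimes_\pi C_4\to\mathbb Z^w\otimes_\pi C_3)\cong(\ker d_4)^{(w)}=\ker d_4=H_4(\tilde M)\cong\mathbb Z^w.$$
Let $z=N_wm$ be the generator corresponding to $[M]=[1\otimes m]$. (For $\mathbb{RP}^4$ this is $z=(1-T)m$ with $m$ a $4$-cell.) In the same way,
$$H_4(\pi;\mathbb Z^w)=H_4(\mathbb Z^w\otimes_\pi F)\cong(Z_4F)^{(w)}/N_w(Z_4F)=\underline{\mathrm{Hom}}(\mathbb Z^w,Z_4F). \tag{2}$$
For the first isomorphism, cycles correspond to $(Z_4F)^{(w)}$ and boundaries to $N_w(dF_5)=N_w(Z_4F)$. For the second, a map $h:\mathbb Z^w\to Z_4F$ corresponds to $h(1)\in(Z_4F)^{(w)}$. The embedding $\mathbb Z^w\to\mathbb Z\pi$, $1\mapsto N_w$, has lattice cokernel, so by (F) $h$ factors through a projective if and only if it extends over this embedding, that is, if and only if $h(1)\in N_w(Z_4F)$.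

Apply Lemma 1 twice, to the sequences $C_4/\mathbb Z^w\to C_3\to B$ and $\mathbb Z^w\to C_4\to C_4/\mathbb Z^w$ on one side and $Z_3F\to F_3\to Z_2F$ and $Z_4F\to F_4\to Z_3F$ on the other. This gives an injection
$$\vartheta_C:\underline{\mathrm{Hom}}(B,Z_2F)\hookrightarrow\underline{\mathrm{Hom}}(\mathbb Z^w,Z_4F)\cong H_4(\pi;\mathbb Z^w):$$
lift $h$ to $C_3\to F_3$ and $C_4\to F_4$ and restrict to $\mathbb Z^w=\mathbb Zz$. Let $c:C\to F$ be the chain map over $\mathrm{id}_{\mathbb Z}$ (unique up to chain homotopy, so it induces $c_*$), and let $u_F:Z\to Z_2F$ be its restriction. Then $u_Fj$ is lifted by $c_3,c_4$, and $c_4(z)=N_wc_4(m)$ corresponds under (2) to the class of $1\otimes c_4(m)$. Hence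
$$\vartheta_C(u_Fj)=c_*[M]. \tag{3}$$

## 6. Ladders, and the proof of Theorem A

The next lemma isolates the degree $r$ of Section 2. It turns the equation $c_*[M]=r\,c'_*[M']$ into the commutativity, up to projectives, of one square.

**Lemma 4.** Let $M,M'$ have complexes $C,C'$ and generators $z,z'$ as above, and let $u:Z\to Z'$ be the comparison map. Consider a commuting ladder between the sequences $0\to\mathbb Z^w\to C_4\to C_3\to B\to0$ and $0\to\mathbb Z^w\to C_4'\to C_3'\to B'\to0$, consisting of $r:\mathbb Z^w\to\mathbb Z^w$ (that is, $z\mapsto rz'$), maps $C_4\to C_4'$, $C_3\to C_3'$, and $v:B\to B'$. Then: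

1. $uj\simeq j'v$ if and only if $c_*[M]=r\,c'_*[M']$.
2. $v$ is a stable equivalence if and only if $r$ is prime to $|\pi|$, and then $s(v)=S_w(r)$.
3. For every integer $r$ there is such a ladder, and every $v:B\to B'$ occurs in such a ladder for some $r$.

*Proof.* (1) The comparison map $u'_F:Z'\to Z_2F$ is an isomorphism in $\underline{\mathrm{Hom}}$, and $u'_Fu\simeq u_F$. As $\vartheta_C$ is injective, $uj\simeq j'v$ if and only if $\vartheta_C(u_Fj)=\vartheta_C(u_F'j'v)$. The left side is $c_*[M]$ by (3). For the right side, $c_3'$ and $c_4'$ composed with the ladder maps are lifts of $u'_Fj'v$. Their restriction to $\mathbb Z^w$ is $z\mapsto c_4'(rz')=r\,c'_4(z')$, so the right side is $r\,c'_*[M']$.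

(2) Let $m$ be the map induced on $C_4/\mathbb Z^w\to C_4'/\mathbb Z^w$. The maps $C_i\to C_i'$ are stable equivalences with $s=0$ by (c). By (d) applied to $0\to\mathbb Z^w\to C_4\to C_4/\mathbb Z^w\to0$, the map $r$ is a stable equivalence if and only if $m$ is, and then $s(m)=-s(r)$. By (d) applied to $0\to C_4/\mathbb Z^w\to C_3\to B\to0$, $m$ is a stable equivalence if and only if $v$ is, and then $s(v)=-s(m)=s(r)$. Now use Lemma 2.

(3) Given $r$, the cokernel $C_4/\mathbb Z^w\subset C_3$ is a lattice, so by (F) the map $\mathbb Z^w\xrightarrow{r}\mathbb Z^w\subset C_4'$ extends over $C_4$. The induced map $C_4/\mathbb Z^w\to C_4'/\mathbb Z^w\subset C_3'$ extends over $C_3$ by (F), as the cokernel $B$ is a lattice. On cokernels we get $v$. Given $v$, lift $C_3\to B\to B'$ to $C_3\to C_3'$; this restricts to $C_4/\mathbb Z^w\to C_4'/\mathbb Z^w$; lift to $C_4\to C_4'$; and restrict to $\mathbb Z^w\to\mathbb Z^w$, which is multiplication by some integer. $\square$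

**Proof of Theorem A.** *Reduction to $\varphi=\mathrm{id}$.* An isomorphism of stabilized quadruples covers some $\varphi\in\mathrm{Aut}(\pi,w)$. Composing the identification $\pi_1M_2\cong\pi$ with $\varphi^{-1}$ makes the covered automorphism the identity and replaces $c_*[M_2]$ by $\varphi^{-1}_*c_*[M_2]$. The same kind of change of identification removes $\varphi$ from the equation $c_*[M_1]=r\,\varphi_*c_*[M_2]$. So in both directions we may take $\varphi=\mathrm{id}$. Write $M=M_1$, $M'=M_2$. Note that the sign ambiguity of fundamental classes is harmless, since $-1\in U$.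

**If.** *We build an isomorphism of stabilized quadruples from $r$.* Let $c_*[M]=r\,c'_*[M']$ with $S_w(r)=0$. Take a ladder for $r$ from Lemma 4. Its $v$ is a stable equivalence with $s(v)=S_w(r)=0$, and $uj-j'v=ba$ with $B\xrightarrow{a}P\xrightarrow{b}Z'$, $P$ projective.

First make the square commute strictly. Since $Z/B=\Pi$ is a lattice, $a$ extends to $\bar a:Z\to P$ by (F). Replace $u$ by $u-b\bar a\simeq u$. Now $uj=j'v$, and $u$ induces $f:\Pi\to\Pi'$ with $fq=q'u$.

By (1), $f_*k_M=k_{M'}$. By (d), $f$ is a stable equivalence with $s(f)=s(u)-s(v)=0$; here $s(u)=0$ by Step 2 of Section 5 and (a). By (e) there are free $E,E'$ and an isomorphism $\theta:\Pi\oplus E\to\Pi'\oplus E'$ with $\mathrm{pr}\,\theta|_\Pi=f$. Since $H^3(\pi;E')=0$, only the $\Pi'$-component of $\theta_*(k_M,0)$ matters, and it is $f_*k_M=k_{M'}$. So $\theta_*(k_M,0)=(k_{M'},0)$.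

**Only if.** *We extract $r$ from an isomorphism.* Let $\theta:\Pi\oplus E\cong\Pi'\oplus E'$ be an isomorphism with $E,E'$ free and $\theta_*(k_M,0)=(k_{M'},0)$. Put $f=\mathrm{pr}\,\theta|_\Pi$, the composite of an inclusion, an isomorphism and a projection. By (b) and (c) it is a stable equivalence with $s(f)=0$, and $f_*k_M=k_{M'}$. By (1), $fq-q'u=ba$ with $Z\xrightarrow{a}P\xrightarrow{b}\Pi'$, $P$ projective.

Lift $b$ through the surjection $q'$ to $\tilde b:P\to Z'$ and replace $u$ by $u+\tilde ba\simeq u$. Then $fq=q'u$, so $u$ maps $B=\ker q$ to $B'=\ker q'$ and restricts to $v:B\to B'$ with $uj=j'v$. By (d), $v$ is a stable equivalence and $s(v)=s(u)-s(f)=0$. By Lemma 4, $v$ occurs in a ladder with some integer $r$; this $r$ is prime to $|\pi|$, $S_w(r)=s(v)=0$, and $c_*[M]=r\,c'_*[M']$. $\square$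

## 7. The Swan homomorphism is killed by $|\pi|$

To break the guess we need elements of $U$ other than $\pm1$. The following bound supplies enough of them, by reduction to cyclic groups, where all classes $[\mathbb Z/r]$ vanish.

**Proposition 5.** $|\pi|\cdot S_1(r)=0$ for all $r\in(\mathbb Z/|\pi|)^\times$. Hence $s^{|\pi|}\in U$ for every integer $s$ prime to $|\pi|$.

*Proof.* Let $r\ge1$ be prime to $|\pi|$. We show $|\pi|[\mathbb Z/r]=0$ in $K_0(\mathbb Z\pi)$.

**Step 1: cyclic groups.** Let $C=\langle t\rangle$ be cyclic of order $n$ prime to $r$, and $y=1+t+\dots+t^{r-1}$. A character with $\chi(t)=\zeta\ne1$ sends $y$ to $(\zeta^r-1)/(\zeta-1)$. This is a unit: choose $k\ge1$ with $rk\equiv1\pmod n$; then the inverse is $(\zeta^{rk}-1)/(\zeta^r-1)$, an algebraic integer. The trivial character sends $y$ to $r$. The determinant of multiplication by $y$ on $\mathbb ZC$ is the product of all $\chi(y)$. The product over nontrivial characters is a rational number that is a unit among algebraic integers, so it is $\pm1$, and the determinant is $\pm r$. So $\mathbb ZC/y$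 has order $r$. Augmentation maps it onto $\mathbb Z/r$, hence $\mathbb ZC/y\cong\mathbb Z/r$. In other words, $y$ generates $\ker(\mathbb ZC\to\mathbb Z/r)$, and $[\mathbb Z/r]=[\mathbb ZC]-[\mathbb ZC]=0$ in $K_0(\mathbb ZC)$.

**Step 2: $[\Lambda/r\Lambda]$ depends only on $\mathbb Q\otimes\Lambda$.** Let $\Lambda,\Lambda'$ be lattices with $\mathbb Q\Lambda\cong\mathbb Q\Lambda'$. After scaling we may assume that $\Lambda'\subset\Lambda$ has finite index. Put $T=\Lambda/\Lambda'$. The snake lemma for multiplication by $r$ gives an exact sequence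
$$0\to T[r]\to\Lambda'/r\to\Lambda/r\to T/r\to0 .$$
Let $T_{(r)}\subset T$ be the submodule of elements killed by a power of $r$; its order is prime to $|\pi|$. Then $0\to T[r]\to T_{(r)}\xrightarrow{r}T_{(r)}\to T/r\to0$ is exact, so $[T[r]]=[T/r]$. Hence $[\Lambda'/r]=[\Lambda/r]$. Since $\Lambda\mapsto[\Lambda/r\Lambda]$ is additive on direct sums and every finitely generated $\mathbb Q\pi$-module contains a full lattice, we get a homomorphism
$$\Psi_r:K_0(\mathbb Q\pi)\to K_0(\mathbb Z\pi),\qquad\Psi_r(\mathbb Q)=[\mathbb Z/r].$$
For a cyclic subgroup $C\le\pi$, use the lattice $\mathrm{Ind}_C^\pi\mathbb Z$. Induction is exact and preserves projectives, so $\Psi_r(\mathrm{Ind}_C^\pi\mathbb Q)=\mathrm{Ind}_C^\pi[\mathbb Z/r]=0$ by Step 1.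

**Step 3: Artin's theorem**, $|\pi|\cdot1_\pi=\sum_Ca_C\,\mathrm{Ind}_C^\pi1_C$ with $a_C\in\mathbb Z$ and $C$ running over the cyclic subgroups. Let $\theta_C$ be the function on $C$ equal to $|C|$ on generators of $C$ and $0$ elsewhere. Then
$$(\mathrm{Ind}_C^\pi\theta_C)(x)=\frac1{|C|}\sum_{y:\,yxy^{-1}\in C}\theta_C(yxy^{-1})=\#\{y\in\pi:yxy^{-1}\text{ generates }C\}.$$
Each $y$ counts for exactly one $C$, so $\sum_C\mathrm{Ind}_C^\pi\theta_C=|\pi|1_\pi$. Apply this to $C$ in place of $\pi$: $\theta_C=|C|1_C-\sum_{D<C}\mathrm{Ind}_D^C\theta_D$. By induction on $|C|$, $\theta_C$ is an integral combination of the $\mathrm{Ind}_D^C1_D$. Substituting gives the claim. This is an equality of characters of rational representations, so it holds in $K_0(\mathbb Q\pi)$.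

Apply $\Psi_r$ to the equality of Step 3: the left side gives $|\pi|[\mathbb Z/r]$ and the right side gives $0$. The last assertion follows since $S_1$ is a homomorphism. $\square$

## 8. Every class in $H_4(\pi;\mathbb Z^w)$ comes from a smooth manifold

**Lemma 6.** Every $x\in H_4(\pi;\mathbb Z^w)$ equals $c_*[M]$ for a closed connected smooth $M$ with fundamental group $\pi$ and orientation character $w$.

*Proof.* **Represent $x$ by a map.** Consider the Atiyah–Hirzebruch spectral sequence $H_i(\pi;\Omega_j^{SO}\otimes\mathbb Z^w)\Rightarrow\Omega^{SO}_{i+j}(B\pi;w)$ for $w$-twisted oriented bordism. Since $\Omega_1^{SO}=\Omega_2^{SO}=\Omega_3^{SO}=0$, every differential leaving the $(4,0)$ position has zero target, so $\Omega_4(B\pi;w)\to H_4(\pi;\mathbb Z^w)$ is onto. So $x$ is represented by $f:X\to B\pi$ with $X$ a closed smooth $4$-manifold and $w_1X=f^*w$.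

**Make $X$ connected and $f$ surjective on $\pi_1$.** Use connected sums among the components, and then connected sums with $S^3$-bundles over $S^1$ (orientable or not, according to $w$) that map through $S^1$ to generators of $\pi$. These bundles contribute $0$, since their maps factor through $S^1$. So $x$ does not change.

**Make $f$ injective on $\pi_1$.** The kernel of $\pi_1X\to\pi$ has finite index, so it is finitely generated, and it lies in the orientation subgroup because $w_1X=f^*w$. Represent generators by disjoint embedded circles. Their normal bundles are trivial, so we can do surgery on them. This kills exactly the kernel, as the circles have codimension $3$. The circles are null-homotopic in $B\pi$, so the map extends over the traces of the surgeries, compatibly with $w$, and $x$ is unchanged. The result has fundamental group $\pi$ and orientation character $w$. $\square$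

## 9. Removing automorphisms: the group $G\times G$

By Theorem A and Lemma 6 we look for $x\in H_4(\pi;\mathbb Z^w)$ and $r\in U$ such that $rx$ is not in $\pm\mathrm{Aut}(\pi,w)x$. We use repeatedly that multiplication by $k$ on $\mathbb Z/m$ acts on $H_1(\mathbb Z/m;\mathbb Z)$ by $k$ and on $H_3(\mathbb Z/m;\mathbb Z)$ by $k^2$. Indeed $H^{2i}(\mathbb Z/m;\mathbb Z)=\mathrm{Hom}(H_{2i-1}(\mathbb Z/m;\mathbb Z),\mathbb Q/\mathbb Z)$ is generated by the $i$-th power of a generator of $H^2$, and $k$ acts by $k$ on $H^2$.

Try $\pi=(\mathbb Z/5)^2$, $w=1$ first. Here $H_4=(H_1\otimes H_3)\oplus(H_3\otimes H_1)=(\mathbb Z/5)^2$. There are plenty of Swan units: by Proposition 5, $s^{25}\in U$, and $s^{25}\equiv s\pmod5$, so $U$ acts on $H_4$ through all of $(\mathbb Z/5)^\times$. But the automorphism "multiplication by $k$" of $\pi$ acts on both summands by $k\cdot k^2=k^3$, and $k\mapsto k^3$ is a bijection of $(\mathbb Z/5)^\times$. So every $rx$ is of the form $\varphi_*x$, and $\lambda$ is not needed. The automorphisms undo what the Swan units do. The single group $G$ of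 order $55$ has few automorphisms of its quotient $\mathbb Z/5$, but $H_4(G;\mathbb Z)=0$. Taking $G\times G$ keeps the $5$-part of the homology of $(\mathbb Z/5)^2$, and the normal $(\mathbb Z/11)^2$ prevents nearly all automorphisms of the quotient $(\mathbb Z/5)^2$ from lifting.

**Proof of Theorem B.** Primes $\ell\equiv1\pmod q$ exist by Dirichlet. Let $\zeta\in\mathbb F_\ell^\times$ have order $q$ (for $q=5$, $\ell=11$ take $\zeta=3$, as $3^5=243\equiv1\pmod{11}$). Let $\pi=N\rtimes A$ with $N=\langle a_1,a_2\rangle\cong(\mathbb Z/\ell)^2$ and $A=\langle b_1,b_2\rangle\cong(\mathbb Z/q)^2$, where $b_ia_ib_i^{-1}=a_i^\zeta$ and $b_i$ commutes with $a_j$ for $i\ne j$.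

**Step 1: the homology.** Only the primes $p$ and $\ell$ occur. As $|N|$ is prime to $p$, $\pi\to A$ induces $H_4(\pi;\mathbb Z)_{(p)}\cong H_4(A;\mathbb Z)$. Since $H_2$ and $H_4$ of cyclic groups vanish, so do all Tor terms in the Künneth formula, and
$$H_4(A;\mathbb Z)=V_1\oplus V_2,\qquad V_1=H_1(\mathbb Z/q)\otimes H_3(\mathbb Z/q)\cong\mathbb Z/q,\quad V_2=H_3(\mathbb Z/q)\otimes H_1(\mathbb Z/q)\cong\mathbb Z/q.$$
As $|A|$ is prime to $\ell$, the $\ell$-part is the group of coinvariants $H_4(N;\mathbb Z)_A$. Here $H_4(N;\mathbb Z)=(H_1\otimes H_3)\oplus(H_3\otimes H_1)$ for $\mathbb Z/\ell$, and $b_1$, which acts on the first factor by $\zeta$, acts on the two summands by $\zeta$ and $\zeta^2$. Both differ from $1$ because $q\ge5$, so $\zeta-1$ and $\zeta^2-1$ are units mod $\ell$ and the coinvariants vanish. Hence $H_4(\pi;\mathbb Z)\cong V_1\oplus V_2\cong(\mathbb Z/q)^2$.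

**Step 2: the automorphisms.** Let $\varphi\in\mathrm{Aut}(\pi)$. It preserves the normal Sylow subgroup $N$ and induces $\bar\varphi$ on $\pi/N=A$. As an $\mathbb F_\ell[A]$-module, $N$ is the sum of two distinct characters $\chi_1,\chi_2$ with $\chi_i(b_i)=\zeta$ and $\chi_i(b_j)=1$ for $j\ne i$. Since $\varphi(ana^{-1})=\varphi(a)\varphi(n)\varphi(a)^{-1}$, the map $\varphi|_N:N\to\bar\varphi^*N$ is an $A$-linear isomorphism, so $\{\chi_1\bar\varphi,\chi_2\bar\varphi\}=\{\chi_1,\chi_2\}$. The homomorphism $(\chi_1,\chi_2)$ is injective on $A$. So $\bar\varphi$ is the identity if $\chi_i\bar\varphi=\chi_i$, and the swap $b_1\leftrightarrow b_2$ otherwise. Hence $\varphi_*$ on $H_4(\pi;\mathbb Z)\cong H_4(A;\mathbb Z)$ is the identity or interchanges $V_1$ and $V_2$.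

Let $x$ generate $V_1$. For units $\omega,\omega'$ mod $q$ we have $\mathrm{Aut}(\pi)\cdot\omega'x\subset\{\omega'x\}\cup V_2$, while $\omega x$ is a nonzero element of $V_1$. Therefore
$$\omega x\in\pm\mathrm{Aut}(\pi)\cdot\omega'x\iff\omega=\pm\omega'. \tag{4}$$

**Step 3: the Swan units.** By Proposition 5 the image of $U$ in $(\mathbb Z/q)^\times$ contains all $s^{|\pi|}=s^{q^2\ell^2}$, where $s$ may be any unit mod $q$, since every unit lifts to an integer prime to $p\ell$. The group $(\mathbb Z/q)^\times$ is cyclic of order $p^{n-1}(p-1)$, and $\ell\nmid p^{n-1}(p-1)$ because $\ell>q\ge p$ is prime. So the greatest common divisor of $q^2\ell^2$ and $p^{n-1}(p-1)$ is $p^{n-1}$, and these powers form exactly the subgroup $\mu$ of order $p-1$. It contains $-1$, and $\mu/\{\pm1\}$ has order $(p-1)/2\ge2$.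

**Step 4: the manifolds.** For each class $\{\pm\omega\}\in\mu/\{\pm1\}$ let $M_\omega$ be a closed oriented smooth manifold with fundamental group $\pi$ and $c_*[M_\omega]=\omega x$ (Lemma 6 with $w=1$); then $KS=0$. For $\omega,\omega'\in\mu$ there is $r\in U$ with $r\equiv\omega\omega'^{-1}\pmod q$, so $\omega x=r\,\omega'x$, and by Theorem A the quadruples are stably isomorphic. By (4) and the equivalence (1)$\Leftrightarrow$(2) of the Kasprowski–Teichner theorem, the $M_\omega$ are pairwise not $\mathbb{CP}^2$-stably homeomorphic. $\square$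

**The smallest numbers, explicitly.** Let $q=5$, $\ell=11$. Then $|\pi|=3025\equiv1\pmod4$, so $r=2^{3025}\in U$ and $r\equiv2\pmod5$. Take $M_1,M_2$ with $c_*[M_1]=x$ and $c_*[M_2]=2x=rx$. Their quadruples $(\pi_1,w_1,\pi_2,k)$ are stably isomorphic. But $\pm\mathrm{Out}(\pi)x\subset\{\pm x\}\cup V_2$ does not contain $2x$, so $M_1,M_2$ are not $\mathbb{CP}^2$-stably homeomorphic. The form $\lambda$ is needed.

## 10. Why the primes $2$ and $3$ do not produce examples: Theorem C

Proposition 5 bounds $U$ from below. For Theorem C we need an upper bound, and this comes from the Swan subgroups of $p$-groups.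

**Cited theorem** (M. J. Taylor, *Locally free classgroups of groups of prime power order*, J. Algebra 50 (1978)). Let $P$ be a noncyclic $p$-group, $\Sigma=\sum_{g\in P}g$, and let $T(P)=\{[(r,\Sigma)]-[\mathbb ZP]\}\subset\tilde K_0(\mathbb ZP)$ be its Swan subgroup, where $r$ is prime to $p$. If $p$ is odd, $T(P)$ is cyclic of order $|P|/p$. If $p=2$ and $P$ is not dihedral (including $(\mathbb Z/2)^2$), semidihedral or generalized quaternion, $T(P)$ is cyclic of order $|P|/4$.

**Step 1: $T(P)$ is the image of $S_1$ for $P$.** Let $r\ge1$ be prime to $p$. As $|P|$ is invertible mod $r$, $(\mathbb Z/r)P\cong\mathbb Z/r\oplus(\mathbb Z/r)P/\Sigma$, and $\mathbb ZP/(r,\Sigma)=(\mathbb Z/r)P/\Sigma$. Since $[(\mathbb Z/r)P]=[\mathbb ZP]-[\mathbb ZP]=0$,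
$$[(r,\Sigma)]-[\mathbb ZP]=-[(\mathbb Z/r)P/\Sigma]=[\mathbb Z/r]=-S_1(r).$$

**Step 2: restriction to Sylow subgroups.** Let $r\in U$ and let $P$ be a Sylow $p$-subgroup of $\pi$. Restriction $\tilde K_0(\mathbb Z\pi)\to\tilde K_0(\mathbb ZP)$ maps $[\mathbb Z/r]$ to $[\mathbb Z/r]$. So $r$ mod $|P|$ lies in $\ker S_P$, the kernel of $S_1$ for $P$. Also $H_4(\pi;\mathbb Z^w)_{(p)}$ is a quotient of $H_4(P;\mathbb Z^w)$ by corestriction, hence is killed by $|P|$, and $r$ acts on it through its class mod $|P|$.

**Step 3: $p$ odd.** Then $w|_P=1$. If $P$ is cyclic, $H_4(P;\mathbb Z)=0$ and the $p$-part vanishes. If $P$ is noncyclic, Taylor's theorem gives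
$$|\ker S_P|=\frac{|P|(p-1)/p}{|P|/p}=p-1 .$$
So $U$ acts on $H_4(\pi;\mathbb Z^w)_{(p)}$ through a group of order at most $p-1$ that contains the action of $-1$. For $p=3$ and $P$ noncyclic, $\ker S_P=\{\pm1\}$.

**Step 4: $p=2$; every $r\in U$ acts on the $2$-part as $\pm1$.** If $P=1$ the $2$-part is zero. Suppose $P\ne1$; then $r$ is odd. If $P$ has a cyclic subgroup $C$ of index $\le2$, then $H_4(C;\mathbb Z^w)$ is $0$ or $\mathbb Z/2$, as computed in Section 1. Since $\mathrm{cor}\circ\mathrm{res}=[P:C]$, the number $4$ kills $H_4(P;\mathbb Z^w)$, and $r\equiv\pm1\pmod4$ acts as $\pm1$. Otherwise $P$ is noncyclic and not dihedral, semidihedral or generalized quaternion (all of these have cyclic subgroups of index $2$), and $|P|\ge8$. Taylor's theorem gives $|\ker S_P|=\frac{|P|/2}{|P|/4}=2$. As $\ker S_P$ contains $\pm1$, we get $r\equiv\pm1\pmod{|P|}$, and $r$ acts as $\pm1$.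

**Proof of (1).** If $H_4(\pi;\mathbb Z^w)$ is a $2$-group, every $r\in U$ acts as $\pm1$ by Step 4. Suppose it is killed by $2\cdot3^b$. On the $3$-part $r$ acts as $\pm1$ by Step 3. On the $2$-part, which has exponent at most $2$, $r$ acts as $1=-1$ (if this part is nonzero, $|\pi|$ is even and $r$ is odd). So $r$ acts on the whole group as $\pm1$. By Theorem A, stably isomorphic quadruples imply $c_*[M_1]=\pm\varphi_*c_*[M_2]$, so $M_1,M_2$ are $\mathbb{CP}^2$-stably homeomorphic when $KS$ agrees.

**Proof of (2).** Let $H_4(\pi;\mathbb Z^w)$ be a nonzero $p$-group, $p$ odd. By Step 3, $U$ acts through a group of order at most $p-1$, in which $-1$ acts nontrivially because $p$ is odd. Let $x=c_*[M]$. By Theorem A, any manifold whose quadruple is stably isomorphic to that of $M$ has its class in $\mathrm{Aut}(\pi,w)\cdot Ux$. So, for fixed $KS$, the $\mathbb{CP}^2$-stable classes in question are represented by elements of $Ux$ up to $\pm\mathrm{Aut}(\pi,w)$, and there are at most $(p-1)/2$ of them. Theorem B attains this for every $p\ge5$.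

The last statement of Theorem C follows: for $p=2,3$ from (1), and for $p\ge5$ from Theorem B. $\square$

The argument does not decide exactly which composite exponents of $H_4(\pi;\mathbb Z^w)$, for instance $12$, can occur when $\lambda$ is needed. With exponent $12$, a unit $r$ could act as $1$ on one primary part and as $-1$ on the other, and the steps above do not rule this out. For any given $(\pi,w)$, Theorem A reduces the question to computing $U=\ker S_1$ and the action of $\mathrm{Aut}(\pi,w)$ on $H_4(\pi;\mathbb Z^w)$.
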